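# Parity on the cube and the sampling rate of Wasserstein barycenters

## 1. The guess: an empirical barycenter behaves like a sample mean

If $X_1,\dots,X_n$ are i.i.d. vectors with mean $\bar x$ and variance $\sigma^2=\mathbb E|X_1-\bar x|^2$, then the sample mean satisfies $\mathbb E|\bar X_n-\bar x|^2=\sigma^2/n$. Replace vectors by probability measures and the mean by the point that minimizes the average squared Wasserstein distance. Does the empirical minimizer still converge to the population minimizer at rate $\sigma^2/n$, up to a constant? If the random measures are not too wildly deformed versions of the barycenter, the first guess is yes. We state the guess precisely, watch it succeed in easy cases, and then see it fail.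

$\mathcal P_2(\mathbb R^m)$ is the set of Borel probability measures on $\mathbb R^m$ with finite second moment. A coupling of $\mu,\nu$ is a pair of random vectors $(X,Y)$ on one probability space with $X\sim\mu$, $Y\sim\nu$, and $\mathcal W_2^2(\mu,\nu)$ is the minimum of $\mathbb E|X-Y|^2$ over couplings; the minimum is attained. For a map $T$, the push-forward $T_\#\mu$ is the law of $T(X)$ when $X\sim\mu$. We write $U(F)$ for the uniform law on a finite set $F$.

**Definition (barycenter).** For $P\in\mathcal P_2(\mathcal P_2(\mathbb R^m))$, that is, the law of a random measure $\mu$ with $\mathbb E[\mathcal W_2^2(\mu,\delta_0)]<\infty$, put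
$$F_P(\gamma)=\mathbb E_{\mu\sim P}[\mathcal W_2^2(\gamma,\mu)],\qquad \mathbb M_W(P)=\operatorname{argmin}_{\gamma\in\mathcal P_2(\mathbb R^m)}F_P(\gamma).$$
Elements of $\mathbb M_W(P)$ are the Wasserstein barycenters of $P$. For $\mu_1,\dots,\mu_n$ i.i.d. from $P$ let $P_n=\frac1n\sum_i\delta_{\mu_i}$; any $\bar\gamma_n\in\mathbb M_W(P_n)$ is called an empirical barycenter.

*Example.* If $P=\frac12\delta_{\mu}+\frac12\delta_{\nu}$ with $\mu=\delta_a$, $\nu=\delta_b$, then $F_P(\gamma)=\int\frac12(|z-a|^2+|z-b|^2)\,d\gamma(z)$. The integrand has its unique minimum at the midpoint, so the unique barycenter is $\delta_{(a+b)/2}$.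

A function $\varphi\in C^2$ is $\alpha$-strongly convex and $\beta$-smooth exactly when $\alpha I\preceq D^2\varphi\preceq\beta I$ everywhere. All our potentials are $C^2$, and this is the form we use.

**Definition (admissible).** Let $0<\alpha\le\beta$. Call $P$ admissible for $\alpha,\beta$ if it has a unique barycenter $\bar\gamma$ and every $\mu\in\operatorname{supp}(P)$ is $(\nabla\varphi)_\#\bar\gamma$ for some $\alpha$-strongly convex and $\beta$-smooth $\varphi$. Write $\sigma_P^2=\mathbb E_{\mu\sim P}[\mathcal W_2^2(\mu,\bar\gamma)]$.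

*Example.* Let $P$ be a law on Dirac measures $\delta_a$ with $\mathbb E|a|^2<\infty$. As in the previous example, $\bar\gamma=\delta_{\mathbb E a}$ is the unique barycenter. Each $\delta_a$ is the image of $\bar\gamma$ under the translation by $a-\mathbb Ea$, the gradient of a quadratic with Hessian $I$. So $P$ is admissible for $\alpha=\beta=1$.

The known result (Le Gouic et al., Corollary 16) says: in this setting, if $\beta-\alpha<1$, every empirical barycenter satisfies
$$\mathbb E[\mathcal W_2^2(\bar\gamma_n,\bar\gamma)]\le\frac1n\,\frac{4\sigma_P^2}{(\beta-\alpha-1)^2}.$$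
The following conjecture is posed in Shayan Hundrieser, Benjamin Eltzner, and Stephan F. Huckemann, "A Lower Bound for Estimating Fréchet Means", arXiv:2402.12290 (2024).

**Conjecture.** There is a constant $C>0$, not depending on $P,n,\alpha,\beta$, such that for all $n\in\mathbb N$, all $0<\alpha\le\beta$ with $1\le\beta-\alpha<2$, all $P$ admissible for $\alpha,\beta$, and every $\bar\gamma_n\in\mathbb M_W(P_n)$,
$$\mathbb E[\mathcal W_2^2(\bar\gamma_n,\bar\gamma)]\le\frac Cn\,\frac{\sigma_P^2}{(\beta-\alpha-2)^2}.$$

In the relevant range $(\beta-\alpha-2)^2\le1$, so any case in which $\mathbb E[\mathcal W_2^2(\bar\gamma_n,\bar\gamma)]\le\sigma_P^2/n$ confirms the conjectured inequality with $C=1$.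

## 2. Barycenters as laws of averages

We need one tool for computing barycenters by hand. It rests on the gluing lemma: given couplings of $\gamma$ with $\mu_t$ for $t$ in a finite set, there are $Z$ and $(Y_t)$ on one probability space such that each $(Z,Y_t)$ has the prescribed joint law (make the $Y_t$ conditionally independent given $Z$).

**Proposition 1.** Let $Q=\sum_{t}w_t\delta_{\mu_t}$ be a finite sum with $w_t>0$, $\sum_tw_t=1$, and let $N=\sum_tw_t\int|y|^2d\mu_t$. For random vectors $Y_t\sim\mu_t$ on one space put $\bar Y=\sum_tw_tY_t$.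

(a) For every such tuple, $F_Q(\text{law of }\bar Y)\le N-\mathbb E|\bar Y|^2$.

(b) Let $Z\sim\gamma$ and $Y_t\sim\mu_t$ be glued so that every pair $(Z,Y_t)$ is optimal. Then $F_Q(\gamma)=\mathbb E|Z-\bar Y|^2+N-\mathbb E|\bar Y|^2$.

(c) If $V=\max\mathbb E|\bar Y|^2$ over all tuples is attained, then $\min F_Q=N-V$, the law of $\bar Y$ for a maximizing tuple is a barycenter, and for a barycenter $\gamma$ every tuple as in (b) has $Z=\bar Y$ a.s. and $\mathbb E|\bar Y|^2=V$.

**Proof.** For vectors one has the variance identity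
$$\sum_tw_t|Z-Y_t|^2=|Z-\bar Y|^2+\sum_tw_t|Y_t|^2-|\bar Y|^2.\tag{1}$$
For (a), take $Z=\bar Y$ and use that each pair $(\bar Y,Y_t)$ is a coupling, so $\mathcal W_2^2\le\mathbb E|\bar Y-Y_t|^2$. For (b), take expectations in (1) for the glued tuple. By (b), $F_Q(\gamma)\ge N-V$ for every $\gamma$, with equality only if $Z=\bar Y$ a.s. and $\mathbb E|\bar Y|^2=V$; by (a), a maximizing tuple attains the bound. This is (c). $\square$

So computing a barycenter means coupling the $\mu_t$ to make their weighted average as long as possible in mean square.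

## 3. Dirac measures, the line, and diagonal scalings

**Dirac measures.** If $P$ lives on Dirac measures, the barycenters of $P$ and $P_n$ are the Dirac measures at the mean and at the sample mean, and $\mathcal W_2(\delta_a,\delta_b)=|a-b|$. Hence $\mathbb E[\mathcal W_2^2(\bar\gamma_n,\bar\gamma)]=\sigma_P^2/n$.

**The line, $m=1$.** Here $\mathcal W_2(\mu,\nu)=\|q_\mu-q_\nu\|_{L^2(0,1)}$, where $q_\mu$ is the quantile function. Quantile functions of measures in $\mathcal P_2(\mathbb R)$ are, up to null sets, exactly the nondecreasing functions in $L^2(0,1)$, a closed convex set. So $\bar q=\mathbb E q_\mu$ is again a quantile function, and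
$$\mathbb E\|q-q_\mu\|^2=\|q-\bar q\|^2+\mathbb E\|\bar q-q_\mu\|^2$$
shows that the unique barycenter has quantile function $\bar q$. The same holds for $P_n$ with the average of the $q_{\mu_i}$. By the usual computation in a Hilbert space, $\mathbb E[\mathcal W_2^2(\bar\gamma_n,\bar\gamma)]=\sigma_P^2/n$. The conjectured inequality is true for $m=1$ with $C=1$.

**Diagonal scalings in any dimension.** Let $X\sim\bar\gamma\in\mathcal P_2(\mathbb R^m)$, let $D_t$ be finitely many diagonal matrices with positive entries, $\mu_t=(D_t)_\#\bar\gamma$, and let $P$ put weights on the $\mu_t$ so that the mean of the $D_t$ is $I$. We compute the barycenter for general weights $w$ with Proposition 1. Put $B=D_tD_s^{-1}$. Expanding $\langle B^{-1}(Y_t-BY_s),Y_t-BY_s\rangle\ge0$ gives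
$$2\langle Y_s,Y_t\rangle\le\langle BY_s,Y_s\rangle+\langle B^{-1}Y_t,Y_t\rangle,$$
with equality iff $Y_t=BY_s$. The expectation of the right side depends only on the marginals. So $\mathbb E|\bar Y|^2=\sum_{s,t}w_sw_t\mathbb E\langle Y_s,Y_t\rangle$ is maximal exactly when $Y_t=D_tX$ for a common $X\sim\bar\gamma$, which makes all pairs optimal at once. The unique barycenter is the law of $\big(\sum_tw_tD_t\big)X$; for the weights of $P$ it is $\bar\gamma$. The same inequality with $D_s=I$ gives $\mathcal W_2^2(\mu_t,\bar\gamma)=\mathbb E|D_tX-X|^2$. Coupling through $X$, and using that the sampled matrices are independent with mean $I$, we get $\mathbb E[\mathcal W_2^2(\bar\gamma_n,\bar\gamma)]\le\sigma_P^2/n$, whatever the spread $\beta-\alpha$ of the entries.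

All three tests give the guess with $C=1$.

## 4. The law of the averaged map

The third test suggests a proof in general. Let $P$ be admissible with finite support, $X\sim\bar\gamma$, and $T_\mu=\nabla\varphi_\mu$ the map with $\mu=(T_\mu)_\#\bar\gamma$. Since $\varphi_\mu$ is convex, the coupling $(X,T_\mu X)$ is optimal (a textbook fact), so $\mathcal W_2^2(\mu,\bar\gamma)=\mathbb E|T_\mu X-X|^2$. Let $\bar T=\mathbb E_{\mu\sim P}T_\mu$. By identity (1),
$$F_P(\text{law of }\bar TX)\le\mathbb E_{\mu}\mathbb E|\bar TX-T_\mu X|^2=F_P(\bar\gamma)-\mathbb E|X-\bar TX|^2,$$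
and minimality of $\bar\gamma$ forces $\bar T=\mathrm{id}$ $\bar\gamma$-a.e. Now let $\nu_n$ be the law of $\frac1n\sum_{j}T_{\mu_j}(X)$ for the sampled $\mu_j$. Coupling through $X$,
$$\mathbb E[\mathcal W_2^2(\nu_n,\bar\gamma)]\le\mathbb E\Big|\frac1n\sum_{j=1}^nT_{\mu_j}(X)-X\Big|^2=\frac{\sigma_P^2}n .$$
If $\nu_n$ were the empirical barycenter, we would be done, with no condition on $\beta-\alpha$ at all.

Here is the exact point where this stops. By Proposition 1, $\nu_n$ is a barycenter of $P_n$ if the tuple $(T_\mu X)_\mu$, all driven by the same $X$, maximizes $\mathbb E|\bar Y|^2$ for the weights of $P_n$. For the weights of $P$ it does: $F_P(\bar\gamma)=N-\mathbb E|X|^2$ because $\bar T=\mathrm{id}$, and (a), (b) say that $\inf F_P=N-\sup\mathbb E|\bar Y|^2$. But $P_n$ has slightly different weights. For diagonal scalings the common-source tuple was optimal for all weights. In general, a second tuple, far away, may be almost optimal for $P$ and overtake the first one for $P_n$. To break the guess we need two distant competitors in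 a near tie.

## 5. Even and odd vertices have the same shadows

Let $m\ge3$, let $E=\{x\in\{\pm1\}^m:\prod_kx_k=1\}$ and $O=\{\pm1\}^m\setminus E$. For a vector $y$ let $y_{-i}\in\mathbb R^{m-1}$ be $y$ with its $i$-th coordinate removed. On $E$ we have $x_i=\prod_{k\ne i}x_k$, and $x_{-i}$ ranges freely over $\{\pm1\}^{m-1}$; on $O$ the same holds with $x_i=-\prod_{k\neq i}x_k$. So if we erase one coordinate, whichever it is, $U(E)$ and $U(O)$ become the same measure.

**An exact tie, $m=3$.** For $i=1,2,3$ let $\mu_i$ be the law of $\frac32x$ with the $i$-th coordinate replaced by $0$, where $x\sim U(E)$; give each weight $\frac13$. A tuple is $Y_i$ built from $x^i\in E$, and $\bar Y_k=\frac13\cdot\frac32\sum_{i\ne k}x^i_k$ has $|\bar Y_k|\le1$. So $|\bar Y|^2\le3$, with equality iff for each $k$ the two signs $x_k^i$, $i\ne k$, agree; call the common sign $\eta_k$. Then $\bar Y=\eta$ and $\eta_{-i}=x^i_{-i}$, so in a maximizing coupling all two-dimensional marginals of $\eta$ are uniform on $\{\pm1\}^2$. If $p$ is the probability function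 of $\eta$, this says that $p(\eta)+p(\eta')=\frac14$ whenever $\eta,\eta'$ differ in one coordinate; hence $p$ is constant on $E$ and constant on $O$. Conversely, any such law arises, since $\eta_{-i}$ determines $x^i\in E$. The barycenters are exactly $\theta U(E)+(1-\theta)U(O)$, $0\le\theta\le1$: the even and odd vertices tie perfectly.

**Breaking the tie by a vote.** Instead of erasing coordinate $i$, multiply it by a small number $a$, and the other coordinates by $c$. If $a>0$, the resulting measure is a positive diagonal scaling of $U(E)$. If $a<0$, then flipping the $i$-th coordinate of $x\in E$ gives a point of $O$, so the measure is the image of $U(O)$ under the diagonal matrix with entries $c$ and, in place $i$, $|a|$. So $a>0$ votes "even" and $a<0$ votes "odd". Let $a$ take the values $\varepsilon+s$ and $\varepsilon-s$ with equal probability, $0<\varepsilon\ll s$. The population mean of $a$ is $\varepsilon>0$, so "even" should win, uniquely. After $n$ draws the average of $a$ is $\varepsilon$ plus noise of size about $s/\sqrt n$.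 If $\varepsilon$ is much smaller than that, "odd" wins the sample with probability bounded below.

**Why a negative $a$ is allowed.** A quadratic with a negative eigenvalue $a$ is not convex, but we only need the map on $E$. Two different points $x,x'\in E$ differ in $d\ge2$ coordinates, so with $T$ multiplying coordinate $i$ by $a$ and the others by $c$,
$$\langle Tx-Tx',x-x'\rangle\ge4c(d-1)-4|a|>0\quad\text{if }|a|<c .$$
The map is monotone on $E$ even though it flips coordinate $i$. Section 7 turns this into a smooth strongly convex potential on all of $\mathbb R^m$, and shows that $\beta-\alpha$ need only slightly exceed $c\approx\frac m{m-1}$.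

## 6. Two theorems against the conjecture

**Theorem A.** Let $m\ge3$ and $D>\frac m{m-1}$. There are $\alpha>0$ and $\beta=\alpha+D$, depending only on $m,D$, such that for every $n\ge32m^2$ there is a $P$ on $\mathcal P_2(\mathbb R^m)$, admissible for these $\alpha,\beta$ and supported on $2m$ measures, such that every choice of empirical barycenter satisfies
$$\mathbb E[\mathcal W_2^2(\bar\gamma_n,\bar\gamma)]\ge\tfrac3{128}\,\sigma_P^2>0 .$$

**Theorem B.** Let $m\ge3$, $D>\frac m{m-1}$. There are $\alpha>0$, $\beta=\alpha+D$ such that for every sequence $r_n\to0$ there is one fixed $P$ on $\mathcal P_2(\mathbb R^{m+1})$, admissible for $\alpha,\beta$ and supported on $2m$ measures, with $\mathbb E[\mathcal W_2^2(\bar\gamma_n,\bar\gamma)]\ge r_n$ for all sufficiently large $n$.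

**Corollary.** The conjecture is false.

**Proof from Theorem A.** Take $m=3$ and $D=\frac74\in(\frac32,2)$. Then $(\beta-\alpha-2)^2=\frac1{16}$, and the conjecture would give $\frac3{128}\sigma_P^2\le\frac{16C}n\sigma_P^2$, that is, $C\ge\frac{3n}{2048}$, for all $n\ge288$. No constant does this. The same works in every dimension $m\ge3$, because $\frac m{m-1}\le\frac32<2$. $\square$

**Parameters.** Until the end of Section 10 we fix $m\ge3$ and
$$0<A\le\tfrac1{200m},\quad s=\tfrac A2,\quad 0<\varepsilon\le\tfrac A2,\quad c=\tfrac{m-\varepsilon}{m-1}\in\big[1,\tfrac m{m-1}\big],\quad a_\pm=\varepsilon\pm s,$$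
so that $|a_\pm|\le A$. The index set is $\mathcal T=\{1,\dots,m\}\times\{+,-\}$; for $t=(i,\sigma)\in\mathcal T$ we write $i_t=i$ and define $T_t:E\to\mathbb R^m$ by
$$(T_tx)_k=c\,x_k\ (k\ne i),\qquad(T_tx)_i=a_\sigma x_i,\qquad \mu_t=(T_t)_\#U(E).$$
$T_t$ is injective, since $x_{-i}$ already determines $x\in E$. The $\mu_t$ are distinct: the second moment of coordinate $k$ under $\mu_t$ is $c^2$ for $k\ne i$ and $a_\sigma^2<c^2$ for $k=i$, and $a_+^2-a_-^2=4\varepsilon s\ne0$.

## 7. Strongly convex potentials that flip a coordinate on $E$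

**Lemma 1.** Let $1\le c\le\frac m{m-1}$, $0<A\le\frac1{200m}$, $|a|\le A$, and let $1\le i\le m$. There is $\varphi\in C^2(\mathbb R^m)$ with
$$\tfrac A2I\preceq D^2\varphi\preceq\big(\tfrac m{m-1}+100mA\big)I$$
and $\partial_k\varphi(x)=cx_k$ $(k\ne i)$, $\partial_i\varphi(x)=ax_i$ for all $x\in E$.

The plan is to start from the quadratic with curvatures $c$ and $A$ and to correct the $i$-th derivative from $Ax_i$ to $ax_i$ by a small term that uses $x_i=\prod_{k\ne i}x_k$. The correction "$(a-A)y_i\prod_{k\ne i}y_k$" would have the right derivative in direction $i$, but it also changes the other derivatives and has unbounded Hessian. So we replace both factors by sines.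

**Step 1: the building blocks.** We need a bounded function that equals the product on sign vectors with zero gradient there, and a bounded function of $y_i$ with slope $1$ at $\pm1$ and little curvature. On $\mathbb R^{m-1}$ let $g(v)=\prod_k\sin(\pi v_k/2)$. At $v\in\{\pm1\}^{m-1}$ we have $g(v)=\prod_kv_k$, and $\nabla g(v)=0$ since each partial derivative contains a factor $\cos(\pm\pi/2)$. Everywhere $|g|\le1$, $|\nabla g|^2\le\frac{\pi^2}4m$, and $\|D^2g\|\le\frac{\pi^2}4m$, because the entries of the $(m-1)\times(m-1)$ matrix $D^2g$ are at most $\frac{\pi^2}4$ in absolute value. Let $\theta=\frac1{10}$ and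
$$h(u)=\frac{\sin(\theta u)}{\theta\cos\theta},\qquad h'(u)=\frac{\cos(\theta u)}{\cos\theta},\qquad h''(u)=-\frac{\theta\sin(\theta u)}{\cos\theta}.$$
Then $h'(\pm1)=1$, and since $\cos\theta\ge0.99$,
$$|h|\le\tfrac1{0.099},\qquad|h'|\le\tfrac1{0.99},\qquad|h''|\le\tfrac{0.1}{0.99}.$$
The small frequency $\theta$ keeps $h''$ small, which matters in direction $i$, where we have only curvature $A$ to spend. The price is that $h$ is large, but $h$ multiplies $D^2g$, which acts in the other directions, where the curvature is $c\ge1$.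

**Step 2: the potential and its gradient on $E$.** We check that the correction does what it should. Put
$$\varphi(y)=\tfrac c2|y_{-i}|^2+\tfrac A2y_i^2+(a-A)h(y_i)g(y_{-i}).$$
At $x\in E$ we have $g(x_{-i})=x_i$, hence $\partial_i\varphi(x)=Ax_i+(a-A)h'(x_i)x_i=ax_i$. For $k\ne i$ the correction contributes $(a-A)h(x_i)$ times a partial derivative of $g$ at $x_{-i}$, which is $0$, so $\partial_k\varphi(x)=cx_k$.

**Step 3: the Hessian.** We bound the correction in a direction with $i$-th component $u$ and remaining part $v$. Its Hessian form is $(a-A)\big[h''g\,u^2+2h'u\,\langle\nabla g,v\rangle+h\,\langle D^2g\,v,v\rangle\big]$. Since $|a-A|\le2A$, its absolute value is at most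
$$2A\Big[|h''|u^2+2|h'||\nabla g||u||v|+|h|\|D^2g\||v|^2\Big]\le A\Big[0.203u^2+4.05|\nabla g||u||v|+20.3\tfrac{\pi^2m}4|v|^2\Big].$$
From $xy\le\frac14x^2+y^2$ with $x=|u|$, $y=4.05|\nabla g||v|$, and $4.05^2\le16.5$, the middle term is at most $\frac14u^2+16.5\frac{\pi^2m}4|v|^2$. Since $0.203+0.25\le\frac12$ and $36.8\cdot\frac{\pi^2}4\le100$, the total is at most $A\big[\frac12u^2+100m|v|^2\big]$. So the Hessian form of $\varphi$ lies between
$$\tfrac A2u^2+(c-100mA)|v|^2\qquad\text{and}\qquad\tfrac{3A}2u^2+(c+100mA)|v|^2 .$$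
As $100mA\le\frac12$ and $c\ge1$, we have $c-100mA\ge\frac12\ge\frac A2$; and $\frac{3A}2\le1$, $c\le\frac m{m-1}$. This proves the lemma. $\square$

## 8. A finite maximization decided by one number

Now we solve the problem of Proposition 1 for the measures $\mu_t$, with general weights $w=(w_t)_{t\in\mathcal T}$, $w_t\ge0$, $\sum_tw_t=1$. Put
$$p_i=\sum_\sigma w_{i,\sigma},\qquad b_i=\sum_\sigma w_{i,\sigma}a_\sigma,\qquad S=\sum_i(1-p_i)b_i,\qquad\lambda_k^\pm=c(1-p_k)\pm b_k,$$
and $\mathcal T_+=\{t:w_t>0\}$. The number $S$ is the outcome of the vote.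

**Lemma 2.** Assume $|p_i-\frac1m|\le\frac1{4m}$ for all $i$. For $X=(x^t)_{t\in\mathcal T_+}\in E^{\mathcal T_+}$ let $Y(X)=\sum_tw_tT_tx^t$, and let $M=\max_X|Y(X)|^2$.

(a) $M=\max\{|\lambda^+|^2,|\lambda^-|^2\}$, $|\lambda^+|^2-|\lambda^-|^2=4cS$, and all $\lambda_k^\pm>0$.

(b) If $S>0$, the maximizers are exactly the tuples $x^t\equiv x$ with $x\in E$, and then $Y=(\lambda_k^+x_k)_k$. If $S<0$, they are exactly the tuples "$x^t$ is $z$ with its $i_t$-th coordinate flipped" with $z\in O$, and then $Y=(\lambda_k^-z_k)_k$.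

We call the two kinds of tuples in (b) the even family and the odd family.

**Step 1: values on the two families.** This gives the numbers to compare and a lower bound for $M$. In the even family, $Y_k=\sum_{i\ne k}p_i\,c\,x_k+\sum_\sigma w_{k,\sigma}a_\sigma x_k=(c(1-p_k)+b_k)x_k=\lambda_k^+x_k$. In the odd family, $x^t_k=z_k$ for $k\ne i_t$ and $x^t_{i_t}=-z_{i_t}$, so $Y_k=c(1-p_k)z_k-b_kz_k=\lambda_k^-z_k$. So $|Y|^2$ is constant on each family, with values $|\lambda^+|^2$ and $|\lambda^-|^2$. Their difference is $\sum_k4c(1-p_k)b_k=4cS$, and their average is $\sum_k\big(c^2(1-p_k)^2+b_k^2\big)$, so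
$$M\ge\sum_kc^2(1-p_k)^2.\tag{2}$$
Since $c\ge1$ and $m\ge3$, $c(1-p_k)\ge1-\frac5{4m}\ge\frac7{12}$, while $|b_k|\le A\le\frac1{600}$; hence $\lambda_k^\pm>0$.

**Step 2: a maximal $Y$ has no small coordinate.** This makes the signs of $Y$ robust. Let $X$ be a maximizer (one exists, the set being finite) and $y=Y(X)$. Each coordinate obeys $|y_k|\le c(1-p_k)+Ap_k$. First,
$$|y_k|\le\tfrac m{m-1}\big(1-\tfrac3{4m}\big)+A=1+\tfrac1{4(m-1)}+A\le\tfrac98+A<2 .$$
Second, by $y_k^2=M-\sum_{l\ne k}y_l^2$ and (2),
$$y_k^2\ge c^2(1-p_k)^2-\sum_{l\ne k}\big[2cAp_l(1-p_l)+A^2p_l^2\big]\ge\tfrac{49}{144}-2cA-A^2\ge\tfrac{49}{144}-3A-A^2>\tfrac14,$$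
because $\sum_lp_l=1$, $c\le\frac32$ and $A\le\frac1{600}$. So $\frac12<|y_k|<2$ for all $k$.

**Step 3: each $x^t$ solves a linear problem.** This decouples the tuple. Fix $t\in\mathcal T_+$. If some $x'\in E$ had $\langle T_tx',y\rangle>\langle T_tx^t,y\rangle$, then replacing $x^t$ by $x'$ would change $Y$ by $w_t(T_tx'-T_tx^t)$ and increase $|Y|^2$ by at least $2w_t\langle T_tx'-T_tx^t,y\rangle>0$, a contradiction. So $x^t$ maximizes $x\mapsto\langle T_tx,y\rangle$ over $E$.

**Step 4: solving the linear problem.** We show that $x^t$ follows the signs of $y$ off coordinate $i_t$. Let $\eta_k=\operatorname{sign}y_k$ and $t=(i,\sigma)$. We have $\langle T_tx,y\rangle=c\sum_{k\ne i}x_ky_k+a_\sigma x_iy_i$. The point of $E$ with $x_{-i}=\eta_{-i}$ gives at least $c\sum_{k\ne i}|y_k|-A|y_i|$. Any $x$ with $x_{-i}\ne\eta_{-i}$ gives at most $c\sum_{k\ne i}|y_k|-2c\min_k|y_k|+A|y_i|$. The latter is smaller, since $2c\min_k|y_k|>1>4A>2A|y_i|$. Hence $x^t_{-i_t}=\eta_{-i_t}$ for all $t\in\mathcal T_+$.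

**Step 5: conclusion.** Parity now determines the missing coordinate. If $\eta\in E$, then $x^t=\eta$ for every $t$; if $\eta\in O$, then $x^t$ is $\eta$ with coordinate $i_t$ flipped. So every maximizer lies in the even or the odd family, $M=\max\{|\lambda^+|^2,|\lambda^-|^2\}$, and by $|\lambda^+|^2-|\lambda^-|^2=4cS$ the sign of $S$ decides which whole family is the set of maximizers. $\square$

## 9. Barycenters of the tilted projections

**Lemma 3.** Under the assumptions of Lemma 2, let $Q=\sum_tw_t\delta_{\mu_t}$. If $S>0$, the unique barycenter of $Q$ is the law of $(\lambda_k^+x_k)_k$, $x\sim U(E)$. If $S<0$, it is the law of $(\lambda_k^-z_k)_k$, $z\sim U(O)$.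

**Proof.** The purpose is to pass from the pointwise maximum $M$ to couplings. Any $Y_t\sim\mu_t$ can be written as $Y_t=T_tX^t$ with $X^t\sim U(E)$, because $T_t$ is injective on $E$. So $\bar Y=Y(X)$ with $X=(X^t)_{t\in\mathcal T_+}$, and $\mathbb E|\bar Y|^2\le M$, with equality iff $X$ is a.s. a maximizer in Lemma 2.

The value $M$ is attained. If $S>0$, let $x\sim U(E)$ and $X^t=x$ for all $t$. If $S<0$, let $z\sim U(O)$ and let $X^t$ be $z$ with coordinate $i_t$ flipped; flipping a fixed coordinate is a bijection between $O$ and $E$, so $X^t\sim U(E)$. Proposition 1(c) applies with $V=M$. For any barycenter $\gamma$, a glued tuple has $Z=\bar Y$ a.s. and $X$ is a.s. a maximizer. If $S>0$, all $X^t$ equal one $x\sim U(E)$ and $Z=(\lambda_k^+x_k)_k$. If $S<0$, then $Z=(\lambda_k^-z_k)_k$, where $z$ is $X^t$ with coordinate $i_t$ flipped, so $z\sim U(O)$. In both cases the law $\gamma$ of $Z$ is determined. $\square$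

## 10. A close vote: proof of Theorem A

Given $m\ge3$ and $D>\frac m{m-1}$, choose $A\le\frac1{200m}$ with $100mA\le D-\frac m{m-1}$, and put $\alpha=\frac A2$, $\beta=\alpha+D$, $s=\frac A2$. These depend only on $m,D$. For given $n\ge32m^2$ put
$$\varepsilon=\frac s{8\sqrt n}\le\frac A2,\qquad P=\frac1{2m}\sum_{t\in\mathcal T}\delta_{\mu_t}.$$

**Step 1: $P$ is admissible, with $\bar\gamma=U(E)$.** We evaluate Lemma 3 at uniform weights. There $p_i=\frac1m$, $b_i=\frac1{2m}(a_++a_-)=\frac\varepsilon m$, $S=(1-\frac1m)\varepsilon>0$, and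
$$\lambda_k^+=c\big(1-\tfrac1m\big)+\tfrac\varepsilon m=\tfrac{m-\varepsilon}m+\tfrac\varepsilon m=1 .$$
This is why $c$ was chosen as it was. So the unique barycenter is $U(E)$. Lemma 1 with $a=a_\sigma$ gives $\varphi_t$ with $\nabla\varphi_t=T_t$ on $E$, so $\mu_t=(\nabla\varphi_t)_\#\bar\gamma$, and $\alpha I\preceq D^2\varphi_t\preceq DI\preceq\beta I$.

**Step 2: the variance is bounded.** We need $\sigma_P^2$ in order to compare with it. It is positive, as the $\mu_t$ are distinct and cannot all equal $\bar\gamma$. Coupling through $x\sim U(E)$ and using $c-1\le\frac1{m-1}$,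
$$\sigma_P^2\le(m-1)(c-1)^2+(1+A)^2\le\tfrac1{m-1}+(1+A)^2\le2 .$$

**Step 3: the sampled vote.** We write $S$ for the empirical weights. The sample is $\mu_{t_1},\dots,\mu_{t_n}$ with $t_j=(i_j,\sigma_j)$ i.i.d. uniform on $\mathcal T$; so the $i_j$ are i.i.d. uniform on $\{1,\dots,m\}$, and the $\sigma_j$ are independent fair signs, independent of the $i_j$. With $w_t=\frac1n\#\{j:t_j=t\}$ we have $P_n=\sum_tw_t\delta_{\mu_t}$ and $b_i=\varepsilon p_i+\frac sn\sum_{j:i_j=i}\sigma_j$. Multiplying by $1-p_i$ and summing,
$$S=\varepsilon\sum_ip_i(1-p_i)+\frac snR\le\varepsilon+\frac snR,\qquad R=\sum_{j=1}^n(1-p_{i_j})\sigma_j.\tag{3}$$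

**Step 4: Lemma 3 applies with probability at least $\frac12$.** Let $G$ be the event that $|p_i-\frac1m|\le\frac1{4m}$ for all $i$. Since $\operatorname{Var}(p_i)\le\frac1{mn}$, Chebyshev's inequality and a union bound give $\Pr(G^c)\le m\cdot\frac{16m^2}{mn}=\frac{16m^2}n\le\frac12$.

**Step 5: the noise is strongly negative with probability at least $\frac3{32}$.** Condition on $(i_j)_j$ with $G$ true. The coefficients $d_j=1-p_{i_j}$ are then fixed, and $d_j\ge\frac7{12}$. So $R=\sum_jd_j\sigma_j$ is symmetric, $\mathbb ER^2=\sum_jd_j^2\ge\frac n4$, and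
$$\mathbb ER^4=3\Big(\sum_jd_j^2\Big)^2-2\sum_jd_j^4\le3(\mathbb ER^2)^2 .$$
The Paley–Zygmund inequality gives $\Pr(R^2\ge\frac14\mathbb ER^2)\ge(1-\frac14)^2\frac{(\mathbb ER^2)^2}{\mathbb ER^4}\ge\frac3{16}$. On this event $|R|\ge\frac{\sqrt n}4$, and by symmetry
$$\Pr\Big(R\le-\tfrac{\sqrt n}4\,\Big|\,(i_j)_j\Big)\ge\tfrac3{32}\quad\text{on }G.\tag{4}$$

**Step 6: when the vote flips, the barycenter jumps.** By Steps 4 and 5, with probability at least $\frac12\cdot\frac3{32}=\frac3{64}$ both $G$ holds and
$$S\le\varepsilon-\frac s{4\sqrt n}=\frac s{8\sqrt n}-\frac s{4\sqrt n}<0 .$$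
On this event Lemma 3 says that $\bar\gamma_n$ is concentrated on points $(\lambda_k^-z_k)_k$ with $z\in O$ and all $\lambda_k^->0$. Given $x\in E$, some coordinate has $z_k=-x_k$, so the distance from this point to $x$ is at least $1+\lambda_k^->1$. Any coupling with $\bar\gamma=U(E)$ must bridge this distance, so $\mathcal W_2^2(\bar\gamma_n,\bar\gamma)\ge1$. Off the event we use only $\mathcal W_2^2\ge0$, so the choice of $\bar\gamma_n$ there is irrelevant. Hence
$$\mathbb E[\mathcal W_2^2(\bar\gamma_n,\bar\gamma)]\ge\tfrac3{64}\ge\tfrac3{128}\sigma_P^2 .\qquad\blacksquare$$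

*Remark (back to Section 4).* Here the averaged-map law $\nu_n$ is the law of $(\lambda_k^+x_k)_k$, $x\sim U(E)$, with the empirical $\lambda^+$, and indeed $\mathbb E[\mathcal W_2^2(\nu_n,\bar\gamma)]\le\sigma_P^2/n$. But when $S<0$ on $G$, Lemma 3 says that the odd law is the only barycenter of $P_n$. By Proposition 1(a), $F_{P_n}(\nu_n)$ exceeds the minimum by at most $|\lambda^-|^2-|\lambda^+|^2=4c|S|$. So a good estimator is an almost-minimizer, and the exact minimizer is elsewhere. In the population, likewise, let $\nu^-$ be the law of $(\lambda^-_kz_k)_k$, $z\sim U(O)$, at uniform weights. Then $F_P(\nu^-)-F_P(\bar\gamma)\le4cS=4\varepsilon\frac{m-\varepsilon}m<4\varepsilon$, while $\mathcal W_2^2(\nu^-,\bar\gamma)>1$. So an inequality $k\,\mathcal W_2^2(\gamma,\bar\gamma)\le F_P(\gamma)-F_P(\bar\gamma)$ for all $\gamma$ can hold only with $k<4\varepsilon$.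

## 11. Infinitely many biases in one measure: proof of Theorem B

In Theorem A the law $P$ changes with $n$, since the bias $\varepsilon$ must be below the noise level $s/\sqrt n$. To have one $P$ that is bad for all large $n$, we stack copies of the construction along an extra coordinate $\tau$, at heights $Lj$, with masses $2^{-j}$ and biases $\varepsilon_j\to0$. At sample size $n$, all slices with $\varepsilon_j$ below $s/(4\sqrt n)$ flip together. Two things need care: one potential must serve all slices, and optimal couplings must not mix slices.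

Write points of $\mathbb R^{m+1}$ as $(y,\tau)$, $y\in\mathbb R^m$, $\tau\in\mathbb R$, and let
$$L=4m,\qquad q_j=2^{-j}\ (j\ge1),\qquad c_0=\tfrac m{m-1}.$$
Choose $A\le\frac1{200m}$ with $100mA\le\frac12(D-c_0)$, and put $s=\frac A2$, $\alpha=\frac A4$, $\beta=\alpha+D$.

**Step 1: potentials whose bias depends on the height.** We need one function per $t$ whose gradient at height $Lj$ is the map of Section 6 with $\varepsilon=\varepsilon_j$. Changing the bias from $0$ to $\varepsilon$ adds $\varepsilon x_i$ to coordinate $i$ and, since $\frac{m-\varepsilon}{m-1}=c_0-\frac\varepsilon{m-1}$, subtracts $\frac{\varepsilon x_k}{m-1}$ from the others. With $h,g$ from Lemma 1 and $B(u)=\frac4\pi\sin^2(\frac{\pi u}4)$, so that $B'(u)=\sin\frac{\pi u}2$, set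
$$\rho_i(y)=h(y_i)g(y_{-i})-\frac1{m-1}\sum_{k\ne i}B(y_k).$$
This function has bounded derivatives of orders $0,1,2$. At $x\in E$ we have $\partial_i\rho_i=h'(x_i)g(x_{-i})=x_i$ and, since $\nabla g(x_{-i})=0$, $\partial_k\rho_i=-\frac{x_k}{m-1}$ for $k\ne i$.

Fix $b\in C_c^\infty((-1,1))$ with $0\le b\le1=b(0)$; then $b'(0)=0$. For numbers $0<\varepsilon_j\le\varepsilon_{\max}$, to be chosen, let $e(\tau)=\sum_j\varepsilon_jb(\tau-Lj)$; the summands have disjoint supports as $L\ge12$. Let $\varphi^0_{i,\sigma}$ be the function of Lemma 1 with $c=c_0$, $a=\sigma s$, and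
$$\varphi_{i,\sigma}(y,\tau)=\tfrac{\tau^2}2+\varphi^0_{i,\sigma}(y)+e(\tau)\rho_i(y).$$
The Hessian of $e\rho_i$ consists of $e''\rho_i$, $e'\nabla\rho_i$ and $e\,D^2\rho_i$, so its norm is at most $\varepsilon_{\max}C_m$ with $C_m$ depending only on $m$ and $b$. Choose $\varepsilon_{\max}\le\frac A2$, depending only on $m,D,b$, with $\varepsilon_{\max}C_m\le\min\{\frac A4,\frac12(D-c_0)\}$. By Lemma 1, and since the $\tau$-direction has curvature $1\in[\frac A2,c_0]$,
$$\tfrac A4I\preceq D^2\varphi_{i,\sigma}\preceq\big(c_0+100mA+\varepsilon_{\max}C_m\big)I\preceq DI .$$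
So $\varphi_{i,\sigma}$ is $\alpha$-strongly convex and $\beta$-smooth. For $x\in E$, using $e(Lj)=\varepsilon_j$ and $e'(Lj)=0$,
$$\nabla\varphi_t(x,Lj)=(T_t^{(j)}x,\,Lj),$$
where $T_t^{(j)}$ is the map of Section 6 with $\varepsilon=\varepsilon_j$, $c=c_j=\frac{m-\varepsilon_j}{m-1}$, $a_\sigma=\varepsilon_j+\sigma s$.

**Step 2: the measure $P$.** Now we define the candidates. Let
$$\bar\gamma=\sum_jq_j\,U(E)\otimes\delta_{Lj},\qquad\mu_t=(\nabla\varphi_t)_\#\bar\gamma,\qquad P=\frac1{2m}\sum_{t\in\mathcal T}\delta_{\mu_t}.$$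
Since $\sum_j2^{-j}j^2<\infty$, $\bar\gamma$ has finite second moment, and so do the $\mu_t$, because $\nabla\varphi_t$ is Lipschitz. The $\mu_t$ are distinct: the normalized part of $\mu_t$ on $\{\tau=Lj\}$ is $(T_t^{(j)})_\#U(E)$, and for fixed $j$ these $2m$ laws are distinct by Section 6, as $\varepsilon_j>0$.

**Step 3: the cost of a tuple.** We set up Proposition 1 for weights $w$ with
$$|p_i-\tfrac1m|\le\tfrac1{4m}\ \text{ for all }i,\qquad w_t\ge\tfrac1{4m}\ \text{ for all }t\in\mathcal T.\tag{5}$$
Let $S_j,M_j,\lambda^{\pm,j}$ be the quantities of Lemma 2 for the maps $(T_t^{(j)})_t$. Let $K_j=\sum_tw_t|T_t^{(j)}x|^2$; it does not depend on $x\in E$, as $|T^{(j)}_tx|^2=(m-1)c_j^2+a_\sigma^2$. Put $G_j=K_j-M_j$. By convexity of $|\cdot|^2$, $M_j\le K_j$, so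
$$0\le G_j\le K_j\le c_0^2(m-1)+A^2=m+1+\tfrac1{m-1}+A^2\le m+\tfrac52\le2m.\tag{6}$$
Random vectors $Y_t\sim\mu_t$ can be written as $Y_t=(V_t,LJ_t)$, $V_t=T_t^{(J_t)}X^t$, with $(X^t,J_t)\sim U(E)\otimes q$: the last coordinate gives $J_t$, and $T_t^{(j)}$ is injective on $E$. Then $\sum_tw_t|Y_t|^2-|\bar Y|^2$ equals
$$\kappa=L^2\operatorname{Var}_w(J)+\sum_tw_t|V_t|^2-\Big|\sum_tw_tV_t\Big|^2,\qquad\operatorname{Var}_w(J)=\tfrac12\sum_{t,u}w_tw_u(J_t-J_u)^2 .$$
By Proposition 1(b), for every $\gamma\in\mathcal P_2(\mathbb R^{m+1})$ a glued tuple satisfies $\sum_tw_t\mathcal W_2^2(\gamma,\mu_t)=\mathbb E|Z-\bar Y|^2+\mathbb E\kappa$.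

**Step 4: mixing slices never pays.** We claim that pointwise $\kappa\ge\sum_tw_tG_{J_t}$, with equality iff all $J_t$ equal a common $j$ and $(X^t)$ is a maximizer in Lemma 2 for $(T_t^{(j)})_t$.

If all $J_t=j$, then $\kappa=K_j-|\sum_tw_tT_t^{(j)}X^t|^2\ge K_j-M_j=G_j$, with equality exactly for maximizers. Otherwise, let $W$ be the total weight of the $t$ for which $J_t$ takes one particular attained value. Since each $w_t\ge\frac1{4m}$ and another value is attained too, $W\in[\frac1{4m},1-\frac1{4m}]$. Pairs of indices on different sides contribute at least $W(1-W)$ to $\operatorname{Var}_w(J)$, and $V$ contributes a nonnegative amount to $\kappa$, so by (6)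
$$\kappa\ge16m^2\cdot\tfrac1{4m}\big(1-\tfrac1{4m}\big)=4m-1\ge\tfrac{11}3m>2m\ge\sum_tw_tG_{J_t}.$$

**Step 5: all barycenters, slice by slice.** We combine Steps 3 and 4. Each $J_t$ has law $q$, so $\mathbb E\sum_tw_tG_{J_t}=\sum_jq_jG_j$, and the barycenter functional is at least $\sum_jq_jG_j$. This value is attained: draw a common $J\sim q$ and, given $J=j$, draw the even family (if $S_j\ge0$) or the odd family (if $S_j<0$) of Lemma 2 uniformly. Given $J=j$, both give $X^t\sim U(E)$, so $Y_t\sim\mu_t$. By Lemma 2(a), the drawn family attains $M_j$ (if $S_j=0$, both families do). Put $Z=\bar Y$, which has finite second moment.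

Hence for every barycenter $\gamma$ of $\sum_tw_t\delta_{\mu_t}$ the glued tuple has $Z=\bar Y$ a.s., all $J_t$ agree a.s. with a common $J\sim q$, and given $J=j$ the tuple $(X^t)$ is a maximizer. In particular $\gamma(\mathbb R^m\times\{Lj\})=q_j$, and by Lemma 2(b) on this slice:

* (i) if $S_j>0$, $\gamma$ equals $q_j$ times the law of $(\lambda_k^{+,j}x_k)_k$, $x\sim U(E)$, at height $\tau=Lj$;
* (ii) if $S_j<0$, $\gamma$ is concentrated on points $\big((\lambda_k^{-,j}z_k)_k,Lj\big)$ with $z\in O$ and all $\lambda_k^{-,j}>0$.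

For $w\equiv\frac1{2m}$, which satisfies (5), the computation of Section 10, Step 1 gives $S_j=(1-\frac1m)\varepsilon_j>0$ and $\lambda_k^{+,j}=1$ for all $j$ and $k$. So the unique barycenter of $P$ is $\bar\gamma$, and $P$ is admissible for $\alpha,\beta$.

**Step 6: the sample flips every slice of small bias.** We now bound the error from below in terms of $\varepsilon_j$. Let $t_j$, $w$, $R$ be as in Section 10, and consider the event
$$\mathcal E_n=\Big\{(5)\text{ holds and }R\le-\tfrac{\sqrt n}4\Big\}.$$
By the law of large numbers the probability that (5) holds tends to $1$, since $p_i\to\frac1m$ and $w_t\to\frac1{2m}$. By (4), the probability that $G$ holds and $R\le-\frac{\sqrt n}4$ is at least $\frac3{32}\Pr(G)$. As $\frac1{16}<\frac3{32}$, there is $n_0(m)$ with $\Pr(\mathcal E_n)\ge\frac1{16}$ for $n\ge n_0(m)$; it depends only on $m$, because the law of $(t_j)_j$ does. The computation (3) applies to each slice, so on $\mathcal E_n$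
$$S_j\le\varepsilon_j+\frac snR\le\varepsilon_j-\frac s{4\sqrt n}<0\qquad\text{for each }j\text{ with }\varepsilon_j<\frac s{4\sqrt n}.$$
For such $j$, by (ii), the mass $q_j$ of $\bar\gamma_n$ in $\{\tau=Lj\}$ sits at distance at least $1$ from $\operatorname{supp}\bar\gamma=\bigcup_lE\times\{Ll\}$: within the slice by the sign argument of Section 10, Step 6, and at distance at least $L$ from the other slices. So $\mathcal W_2^2(\bar\gamma_n,\bar\gamma)\ge q_j$ on $\mathcal E_n$, and
$$\mathbb E[\mathcal W_2^2(\bar\gamma_n,\bar\gamma)]\ge\tfrac1{16}2^{-j}\qquad\text{whenever }n\ge n_0(m)\text{ and }\varepsilon_j<\tfrac s{4\sqrt n}.\tag{7}$$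

**Step 7: choosing the biases.** Finally we fit $(\varepsilon_j)$ to the given sequence. Let $r_n\to0$. Choose $N_1<N_2<\cdots$ with $r_n\le\frac1{16}2^{-(j+1)}$ for all $n\ge N_j$, and let
$$\varepsilon_j=\min\Big\{\varepsilon_{\max},\frac s{8\sqrt{N_j}}\Big\}>0 .$$
Note that $\alpha,\beta$ and $\varepsilon_{\max}$ were fixed before $r_n$. If $n\ge\max(N_1,n_0(m))$, pick $j\ge2$ with $N_{j-1}\le n\le N_j$. Then $\varepsilon_j\le\frac s{8\sqrt n}<\frac s{4\sqrt n}$, and (7) gives $\mathbb E[\mathcal W_2^2(\bar\gamma_n,\bar\gamma)]\ge\frac1{16}2^{-j}\ge r_n$, where the last inequality holds because $n\ge N_{j-1}$. $\blacksquare$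

As in Theorem A, the bound used nothing about which empirical barycenter was chosen.

## 12. Dimension, the threshold $1$, and the cases left aside

Let $D>1$. The condition $D>\frac m{m-1}$ is the same as $m>\frac D{D-1}$, so it holds for all large $m$. For such $m\ge3$, Theorem A excludes, in dimension $m$, a bound by a constant times $\sigma_P^2/n$ uniformly over all $P$ admissible for its $\alpha,\beta$ with $\beta-\alpha=D$; the factor $\frac1n$ cannot even be replaced by any quantity tending to $0$. In dimension $m+1$, Theorem B with $r_n=n^{-1/2}$ gives one fixed admissible $P$ for which $n\,\mathbb E[\mathcal W_2^2(\bar\gamma_n,\bar\gamma)]\to\infty$, so no $\frac1n$ bound holds even with a constant depending on $P$. Consequently, among dimension-free conditions on $\beta-\alpha$, the threshold $1$ in the result of Le Gouic et al. cannot be raised.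

For $m=1$ the conjectured inequality is true with $C=1$, by Section 3. The argument does not settle $m=2$, nor $\beta-\alpha=1$ exactly, nor $1<\beta-\alpha\le\frac m{m-1}$ in a fixed dimension $m\ge3$; none of these is needed to refute the conjecture.
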